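\title{Middle orders on simply laced Weyl groups are minuscule}

\begin{abstract}
A middle order on a finite Coxeter group is a distributive lattice order that lies between the weak order and the Bruhat order. We prove that on a finite Weyl group with simply laced Dynkin diagram every middle order is minuscule, that is, it is the sorting order attached to an ordering of the nodes in which each node is minuscule at the moment it is removed. In particular this holds in type $D_n$ for all $n\ge4$. A middle order is encoded by the choice of a leading summand in every decomposition of a positive root as a sum of two positive roots; constraints in rank three force these choices to come from one simple root of coefficient $1$ in each positive root. We also count the middle orders in all simply laced types (there are none on $E_8$) and give a middle order on $B_2$ that is not minuscule.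
\end{abstract}

\section{Introduction}

\subsection{Orders between weak and Bruhat}

Let $(W,S)$ be a finite Coxeter group with length function $\ell$, identity $e$ and longest element $w_0$. A \emph{reduced word} for $w$ is a word in $S$ of length $\ell(w)$ with product $w$. In the (right) \emph{weak order}, $u\le_R w$ if $\ell(u)+\ell(u^{-1}w)=\ell(w)$, that is, if some reduced word for $w$ begins with a reduced word for $u$. In the \emph{Bruhat order}, $u\le_B w$ if some reduced word for $w$ contains a reduced word for $u$ as a subword. For $J\subseteq S$ we write $W_J$ for the standard parabolic subgroup generated by $J$ and $w_0(J)$ for its longest element.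

\begin{definition}\label{def:middle}
A \emph{middle order} on $W$ is a partial order $\le_{\mathcal L}$ on $W$ such that $\mathcal L=(W,\le_{\mathcal L})$ is a distributive lattice and
\[
u\le_R w\ \Longrightarrow\ u\le_{\mathcal L}w\ \Longrightarrow\ u\le_B w\qquad(u,w\in W).
\]
\end{definition}

\begin{example}\label{ex:S3}
Let $W=S_3$ with $S=\{s,t\}$. The weak order is a hexagon made of the chains $e<s<st<w_0$ and $e<t<ts<w_0$. It is a lattice, but not a distributive one: $st\wedge(s\vee t)=st\wedge w_0=st$, while $(st\wedge s)\vee(st\wedge t)=s\vee e=s$. The Bruhat order adds exactly two relations, $s<ts$ and $t<st$, and is not a lattice, since $s$ and $t$ then have two minimal upper bounds. The two remaining orders add one relation each. Adding $s<ts$ gives the product of a three-element chain and a two-element chain, with $e<s<st$ below $t<ts<w_0$, which is distributive; adding $t<st$ gives the mirror image. So $S_3$ has exactly two middle orders, and each is the choice of one chord of the hexagon.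
\end{example}

A systematic source of intermediate orders is Armstrong's \emph{sorting orders}. Fix a reduced word $\omega=(t_1,\dots,t_N)$ for $w_0$. Every $w\in W$ has reduced words that are subwords of $\omega$; let $\operatorname{pos}(w)\subseteq\{1,\dots,N\}$ be the lexicographically smallest set of positions of such a subword, which is called the $\omega$-\emph{sorting word} of $w$. The sorting order $\mathbf{Sort}_\omega$ is defined by $u\le w$ if $\operatorname{pos}(u)\subseteq\operatorname{pos}(w)$. It is known that $\mathbf{Sort}_\omega$ lies between the weak order and the Bruhat order, so a sorting order that is a distributive lattice, a \emph{distributive sorting order}, is a middle order.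

\subsection{Minuscule middle orders}

Let now $W$ be a Weyl group and $n=|S|$. A node $s$ of a connected Dynkin diagram is \emph{minuscule} if its fundamental weight $\varpi_s$ is minuscule, that is, $\langle\varpi_s,\gamma^\vee\rangle\in\{-1,0,1\}$ for all roots $\gamma$. In type $A_m$ every node is minuscule; in type $D_m$ ($m\ge4$) the minuscule nodes are the three end nodes.

Let $o=(s_1,\dots,s_n)$ be an ordering of $S$, and put $J_k=\{s_k,\dots,s_n\}$ and $J_{n+1}=\emptyset$. The ordering is \emph{admissible} if, for every $k$, the node $s_k$ is minuscule in the connected component that contains it in the Dynkin diagram of $W_{J_k}$. Among the right cosets of $W_{J_{k+1}}$ in $W_{J_k}$, the topmost is the one containing $w_0(J_k)$; its element of minimal length is $w_0(J_{k+1})w_0(J_k)$, of length $\ell(w_0(J_k))-\ell(w_0(J_{k+1}))$. Choose a reduced word $\omega_k$ for this element and put $\omega=\omega_n\omega_{n-1}\cdots\omega_1$. Products and lengths telescope, so each initial segment $\omega_n\cdots\omega_k$ is a reduced word for $w_0(J_k)$, and $\omega$ is a reduced word for $w_0$. We say that $\omega$ is \emph{attached to} $o$ and call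 $\omega_k$ its $k$-th \emph{block}. The following fact belongs to the setting of the problem in \cite{Schwob}; we use it without proof.

\begin{proposition}\label{prop:given}
If $o$ is admissible and $\omega$ is attached to $o$, then $\mathbf{Sort}_\omega$ is a middle order.
\end{proposition}

The middle orders that arise in this way are called \emph{minuscule}. For $S_3$ and $o=(s,t)$ we get $\omega_2=t$, $\omega_1=st$, $\omega=tst$, and the position sets of $e,t,s,ts,st,w_0$ are $\emptyset,1,2,12,23,123$. Here $s<ts$, so this is the first order of Example~\ref{ex:S3}; the ordering $(t,s)$ gives the second. Both middle orders on $S_3$ are minuscule.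

\subsection{The result}

The definition of a middle order mentions neither a word nor an ordering of the nodes, so it is natural to ask whether the minuscule construction misses some. The problem posed in \cite{Schwob} is to decide whether, for every $n\ge4$, all middle orders on the Weyl group of type $D_n$, and in particular all distributive sorting orders, are minuscule. The answer is yes, for a reason that applies to all simply laced types.

\begin{theorem}\label{thm:main}
Let $W$ be a finite Weyl group with simply laced Dynkin diagram, not necessarily connected. Every middle order on $W$ is a minuscule middle order. Hence, by Proposition~\ref{prop:given}, the middle orders on $W$ are exactly the minuscule ones.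
\end{theorem}

\begin{corollary}\label{cor:Dn}
For every $n\ge4$, all middle orders on the Weyl group of type $D_n$, in particular all distributive sorting orders, are minuscule middle orders.
\end{corollary}

The proof extends Example~\ref{ex:S3}. Every coset $uW_{\{s,t\}}$ with $sts=tst$ is a hexagon in the weak order, and a middle order must choose one of its two chords (Section~\ref{sec:labels}). The hexagon carries three positive roots $\alpha,\beta,\alpha+\beta$, and the chord singles out one of $\alpha,\beta$ as \emph{leading}. In $S_4$ there are eight hexagons, but at most five of the $2^8$ choices are consistent (Section~\ref{sec:A3}). This rank three computation shows that the leading root depends only on the pair $\{\alpha,\beta\}$, and that the resulting \emph{leading function} determines the order (Section~\ref{sec:leading}). Passing repeatedly from a positive root $\gamma$ to a leading summand, one always ends at the same simple root. The key point is that this simple root has coefficient $1$ in $\gamma$ (Section~\ref{sec:node}). In type $A$ this is automatic; in type $D$, where roots with a coefficient $2$ appear, it is the heart of the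 matter, and it is what produces minuscule nodes and an admissible ordering $o$. Finally, the minuscule middle order of $o$ has the same leading function (Section~\ref{sec:sorting}). Section~\ref{sec:count} counts middle orders, and Section~\ref{sec:B2} shows that the simply laced hypothesis cannot be dropped.

\section{Roots, inversions and faces}\label{sec:roots}

In Sections \ref{sec:roots}--\ref{sec:count}, $W$ is a finite Weyl group with simply laced Dynkin diagram, $n=|S|$ and $N=\ell(w_0)$. We write $m(s,t)\in\{2,3\}$ for the order of $st$ when $s\ne t$, and $us>u$ for $\ell(us)>\ell(u)$.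

\subsection{Roots}

Let $\Phi\subset V$ be the root system of $W$, with $V$ the Euclidean space spanned by $\Phi$ and $\langle\gamma,\gamma\rangle=2$ for all roots, so that $\gamma^\vee=\gamma$. The simple roots are $\alpha_s$ ($s\in S$), the positive roots form $\Phi^+$, and $\Phi^-=-\Phi^+$. The generator $s$ acts by $x\mapsto x-\langle x,\alpha_s\rangle\alpha_s$, and $\langle\alpha_s,\alpha_t\rangle$ is $0$ or $-1$ according as $m(s,t)$ is $2$ or $3$. We write $[\gamma:s]$ for the coefficient of $\alpha_s$ in $\gamma$, $\operatorname{supp}\gamma=\{s:[\gamma:s]\neq0\}$ and $\operatorname{ht}\gamma=\sum_s[\gamma:s]$. We say that $\gamma$ \emph{contains} $s$ if $s\in\operatorname{supp}\gamma$. For roots $p\neq\pm q$,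
\begin{equation}\label{eq:pairing}
\langle p,q\rangle\in\{-1,0,1\},\qquad p-q\in\Phi\iff\langle p,q\rangle=1,\qquad p+q\in\Phi\iff\langle p,q\rangle=-1;
\end{equation}
one direction comes from reflecting $p$ in $q$, the other from $\langle p\mp q,p\mp q\rangle=4\mp2\langle p,q\rangle$.

A \emph{decomposition} of $\gamma\in\Phi^+$ is an unordered pair $\{\delta,\delta'\}$ of positive roots with $\delta+\delta'=\gamma$; the roots $\delta,\delta'$ are \emph{halves} of $\gamma$. Then $\langle\delta,\delta'\rangle=-1$ and $\langle\delta,\gamma\rangle=\langle\delta',\gamma\rangle=1$, and each half lies in exactly one decomposition of $\gamma$. Simple roots have no decomposition. Every other positive root $\gamma$ has one: since $2=\sum_s[\gamma:s]\langle\gamma,\alpha_s\rangle$, some $\langle\gamma,\alpha_s\rangle$ equals $1$, and the root $\gamma-\alpha_s$ is positive because $\gamma$ contains a node other than $s$.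

For $J\subseteq S$, the roots with support in $J$ form the root system $\Phi_J$ of $W_J$, which is the disjoint union of the systems $\Phi_{J'}$ over the connected components $J'$ of $J$. A point $y\in V$ is \emph{dominant} if $\langle\alpha_s,y\rangle\ge0$ for all $s\in S$. We use the standard fact that every $W$-orbit in $V$ contains exactly one dominant point $y$, whose stabilizer is $W_J$ with $J=\{s:\langle\alpha_s,y\rangle=0\}$.

Let $J$ be connected. Every root of $\Phi_J$ is $W_J$-conjugate to a simple root, and $st\alpha_s=\alpha_t$ when $m(s,t)=3$, so $\Phi_J$ is a single $W_J$-orbit. It therefore contains a unique root $\theta$ with $\langle\theta,\alpha_t\rangle\ge0$ for all $t\in J$, the \emph{highest root} of $\Phi_J$.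

\begin{lemma}\label{lem:highest}
Let $J\subseteq S$ be connected, with highest root $\theta$.
\begin{enumerate}
\item[(a)] For every $\gamma\in\Phi_J^+$ there is a chain $\gamma=\gamma_0,\gamma_1,\dots,\gamma_h=\theta$ in $\Phi_J^+$ with every $\gamma_{i+1}-\gamma_i$ simple. In particular $[\gamma:s]\le[\theta:s]$ for all $s$, and $\operatorname{supp}\theta=J$.
\item[(b)] A node $s\in J$ is minuscule in $J$ if and only if $[\gamma:s]\le1$ for all $\gamma\in\Phi_J^+$, if and only if $[\theta:s]=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $\gamma\in\Phi_J^+$ and $\gamma\ne\theta$, then $\langle\gamma,\alpha_t\rangle=-1$ for some $t\in J$, and $\gamma+\alpha_t\in\Phi_J^+$ by \eqref{eq:pairing}. Heights increase, so the process stops, and it can only stop at $\theta$. Taking $\gamma=\alpha_s$ gives $s\in\operatorname{supp}\theta$. Part (b) follows from (a) and $\langle\varpi_s,\gamma^\vee\rangle=[\gamma:s]$.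
\end{proof}

\subsection{Edges, paths and cosets}

Recall that $us>u$ if and only if $u\alpha_s\in\Phi^+$, and that $s$ permutes $\Phi^+\setminus\{\alpha_s\}$. Put $\operatorname{Inv}(w)=\Phi^+\cap w\Phi^-$. An \emph{edge} is a pair $u\to us$ with $us>u$; its \emph{root} is $u\alpha_s\in\Phi^+$, and $\operatorname{Inv}(us)=\operatorname{Inv}(u)\sqcup\{u\alpha_s\}$. A \emph{path} is a sequence of consecutive edges. Paths from $e$ to $w$ are reduced words for $w$, so $|\operatorname{Inv}(w)|=\ell(w)$. The roots along a path from $u$ to $w$ are the elements of $\operatorname{Inv}(w)\setminus\operatorname{Inv}(u)$, each occurring once, and a path is determined by its starting point and its sequence of roots. Every $w$ lies on a path from $e$ to $w_0$, since $\ell(w^{-1}w_0)=N-\ell(w)$.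

Each coset $wW_J$ has a unique element $u=w^J$ of minimal length. It is characterized by $us>u$ for all $s\in J$, and $\ell(ux)=\ell(u)+\ell(x)$ for $x\in W_J$; we say that $u$ is \emph{minimal} in $uW_J$. The mirror statements hold for cosets $W_Jw$. We shall use the following textbook facts.
\begin{enumerate}
\item[(B1)] If $u<_Bw$, then $\ell(u)<\ell(w)$.
\item[(B2)] If $u\le_Bw$, then $u^J\le_Bw^J$ \cite[Prop.~2.5.1]{BB}.
\item[(B3)] (Lifting property.) If $u\le_Bw$, $\ell(tw)<\ell(w)$ and $\ell(tu)>\ell(u)$ with $t\in S$, then $u\le_Btw$ \cite[Prop.~2.2.7]{BB}.
\item[(MT)] (Matsumoto--Tits.) Any two reduced words for $w$ are connected by moves that replace a factor $st$ by $ts$ when $m(s,t)=2$, or $sts$ by $tst$ when $m(s,t)=3$.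
\end{enumerate}

\subsection{Faces}

To compare cosets that carry the same roots we describe cosets by points of $V$. For $x\in V$ let $y$ be the dominant point of $Wx$, and put
\[
J(x)=\{s:\langle\alpha_s,y\rangle=0\},\qquad C(x)=\{u\in W:u^{-1}x\text{ is dominant}\}.
\]

\begin{lemma}\label{lem:faces}
\begin{enumerate}
\item[(a)] $C(x)$ is a coset $uW_{J(x)}$, and for every $u\in C(x)$ the roots orthogonal to $x$ form $u\Phi_{J(x)}$.
\item[(b)] $C(x)$ and $J(x)$ depend only on the signs of $\langle\gamma,x\rangle$, $\gamma\in\Phi$.
\item[(c)] Every coset $uW_J$ equals $C(x)$ for some $x$ with $J(x)=J$.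
\item[(d)] If $u$ is minimal in $uW_J$, then $u\Phi_J\cap\Phi^+=u\Phi_J^+$, and the roots $u\alpha_s$ $(s\in J)$ are exactly the elements of this set that are not sums of two of its elements.
\item[(e)] If $U\subseteq V$ is spanned by roots, then $\Phi\cap U=u\Phi_J$ for some $J$ with $|J|=\dim U$ and some $u$ minimal in $uW_J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $u\in C(x)$ if and only if $u^{-1}x=y$, and the stabilizer of $y$ is $W_{J(x)}$. A root is, up to sign, a nonnegative combination of simple roots, so it is orthogonal to $y$ exactly when its support lies in $J(x)$; apply $u$. (b) The element $u$ lies in $C(x)$ if and only if $\langle u\alpha_s,x\rangle\ge0$ for all $s$, and then $J(x)=\{s:\langle u\alpha_s,x\rangle=0\}$. (c) Take $x=u\sum_{s\notin J}\varpi_s$, where $\langle\varpi_s,\alpha_t\rangle=\delta_{st}$. (d) All $u\alpha_s$ with $s\in J$ are positive, so $u\Phi_J^{\pm}\subseteq\Phi^{\pm}$; and the simple roots of $\Phi_J^+$ are its elements without a decomposition. (e) For $\gamma\in\Phi\setminus U$ the subspace $U^\perp\cap\gamma^\perp$ is proper in $U^\perp$. Choose $x\in U^\perp$ outside these finitely many subspaces.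 The roots orthogonal to $x$ form $\Phi\cap U$; apply (a) and compare dimensions of spans.
\end{proof}

\section{Labels, squares and hexagons}\label{sec:labels}

Fix a middle order $\mathcal L$ on $W$. Distributivity enters through Birkhoff's theorem: if $P$ is the poset of join-irreducible elements of $\mathcal L$, then $w\mapsto I(w)=\{p\in P:p\le_{\mathcal L}w\}$ is a bijection from $W$ onto the set of order ideals (down-closed subsets) of $P$, with
\[
u\le_{\mathcal L}w\iff I(u)\subseteq I(w),\qquad I(u\vee w)=I(u)\cup I(w).
\]
We write $a\parallel b$ if $a,b\in P$ are incomparable and $a\sim b$ if they are comparable. To show $a\parallel b$ it suffices to find an ideal containing $a$ but not $b$ and one containing $b$ but not $a$.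

\begin{lemma}\label{lem:rank}
$|P|=N$, and $|I(w)|=\ell(w)$ for all $w\in W$.
\end{lemma}

\begin{proof}
Adding the elements of $P$ one at a time along a linear extension gives a strict $\mathcal L$-chain of length $|P|$. It is a strict Bruhat chain, so $|P|\le N$ by (B1). A path from $e$ to $w_0$ through $w$ is a strict $\mathcal L$-chain of length $N$, hence a strictly increasing chain of $N+1$ subsets of $P$. So $|P|=N$, the chain starts at $\emptyset$ and each step adds one element; $w$ is reached after $\ell(w)$ steps.
\end{proof}

Thus every edge $u\to us$ has, besides its root, a \emph{label} $\lambda\in P$, defined by $I(us)=I(u)\sqcup\{\lambda\}$. The labels along a path from $u$ to $w$ are the elements of $I(w)\setminus I(u)$, each occurring once. A path therefore matches roots with labels, and the whole proof studies how this matching changes under the moves of (MT).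

A coset $uW_{\{s,t\}}$, written with $u$ minimal, is a \emph{square} if $m(s,t)=2$ and a \emph{hexagon} if $m(s,t)=3$. We call $u$ its \emph{bottom}, and the two paths from $u$ to $uw_0(\{s,t\})$ its \emph{sides}. Replacing one side by the other inside a path is a \emph{commutation} for a square and a \emph{flip} for a hexagon. A hexagon $uW_{\{s,t\}}$ \emph{lies over} the pair $\{u\alpha_s,u\alpha_t\}$.

\begin{lemma}[Squares]\label{lem:square}
Let $uW_{\{s,t\}}$ be a square with bottom $u$, and let $a,b$ be the labels of $u\to us$ and $u\to ut$. Then $I(ust)=I(u)\sqcup\{a,b\}$ and $a\parallel b$. On both sides the root $u\alpha_s$ has label $a$ and the root $u\alpha_t$ has label $b$.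
\end{lemma}

\begin{proof}
Since $us\ne ut$, we have $a\ne b$. The ideal $I(ust)$ contains $I(us)\cup I(ut)$ and has size $\ell(u)+2$, so it equals $I(u)\sqcup\{a,b\}$. The ideals $I(us)$ and $I(ut)$ show $a\parallel b$. The edge $us\to ust$ has root $us\alpha_t=u\alpha_t$ and label $b$; the edge $ut\to uts$ has root $u\alpha_s$ and label $a$.
\end{proof}

\begin{lemma}[Hexagons]\label{lem:hexagon}
Let $uW_{\{s,t\}}$ be a hexagon with bottom $u$, and let $\alpha=u\alpha_s$, $\beta=u\alpha_t$.
\begin{enumerate}
\item[(a)] If $u\le_{\mathcal L}x\le_{\mathcal L}usts$, then $x\in uW_{\{s,t\}}$.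
\item[(b)] The join $us\vee ut$ is $ust$ or $uts$.
\item[(c)] Suppose $us\vee ut=uts$, and let $a,b,c$ be the labels of $u\to us$, $u\to ut$, $us\to ust$. Then $a<c$, $b\parallel a$, $b\parallel c$, and the two sides carry the pairs (root\,:\,label)
\[
(\alpha:a),\ (\alpha+\beta:c),\ (\beta:b)\qquad\text{and}\qquad(\beta:b),\ (\alpha+\beta:a),\ (\alpha:c).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $K=\{s,t\}$. We have $u\le_Bx\le_Busts$, so (B2) gives $u\le_Bx^K\le_Bu$.

(b) The ideal $I(us)\cup I(ut)$ has size $\ell(u)+2$, so the join has length $\ell(u)+2$. It lies below the common upper bound $usts$, hence in the coset by (a).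

(c) By assumption $I(uts)=I(u)\cup\{a,b\}$, while $I(ust)=I(u)\cup\{a,c\}$ with $c\neq a$, and $c\ne b$ because $ust\neq uts$. By size, $I(usts)=I(u)\cup\{a,b,c\}$. This determines all labels. The roots along $u\to us\to ust\to usts$ are $u\alpha_s=\alpha$, $us\alpha_t=\alpha+\beta$ and $ust\alpha_s=us(\alpha_s+\alpha_t)=\beta$; exchanging $s$ and $t$ gives the other side. Suppose $a\not<c$. No element of the ideal $I(u)$ lies above $a\notin I(u)$, so $a$ is maximal in $I(ust)$, and $I(u)\cup\{c\}$ is an ideal $I(x)$ with $u<_{\mathcal L}x\le_{\mathcal L}usts$ and $\ell(x)=\ell(u)+1$. By (a), $x\in\{us,ut\}$, so $c\in\{a,b\}$, which is false. Finally $I(us),I(ut)$ show $b\parallel a$, and $I(ust),I(ut)$ show $b\parallel c$.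
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\node (u) at (0,0) {$u$};
\node (us) at (-1.6,1) {$us$};
\node (ut) at (1.6,1) {$ut$};
\node (ust) at (-1.6,2.3) {$ust$};
\node (uts) at (1.6,2.3) {$uts$};
\node (top) at (0,3.3) {$usts$};
\draw (u) -- node[below left] {$\alpha:a$} (us);
\draw (us) -- node[left] {$\alpha+\beta:c$} (ust);
\draw (ust) -- node[above left] {$\beta:b$} (top);
\draw (u) -- node[below right] {$\beta:b$} (ut);
\draw (ut) -- node[right] {$\alpha+\beta:a$} (uts);
\draw (uts) -- node[above right] {$\alpha:c$} (top);
\draw[dashed] (us) -- (uts);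
\end{tikzpicture}
\caption{A hexagon $uW_{\{s,t\}}$ of the weak order with $\alpha=u\alpha_s$, $\beta=u\alpha_t$. Each solid edge is marked (root\,:\,label). The dashed chord is the extra relation $us<_{\mathcal L}uts$ chosen by the middle order; in this case $\alpha$ is the leading root, and $a<c$ while $b$ is incomparable to $a$ and $c$.}
\label{fig:hexagon}
\end{figure}

The \emph{leading root} of the hexagon $uW_{\{s,t\}}$ is $u\alpha_s$ if $us\vee ut=uts$, and $u\alpha_t$ if $us\vee ut=ust$; see Figure~\ref{fig:hexagon}. Part (c) of the lemma, read in either direction, is the rule that drives the proof.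

\medskip
\noindent\textbf{Flip rule.} \emph{In a flip of a hexagon over $\{\alpha,\beta\}$, the labels of the leading root and of $\alpha+\beta$ are comparable and are exchanged. The non-leading root keeps its label, which is incomparable to the other two.}
\medskip

In computations we record a path by its roots, so we need to see the available moves from the roots alone.

\begin{lemma}\label{lem:moves}
\begin{enumerate}
\item[(a)] Two consecutive edges of a path with orthogonal roots $\rho,\rho'$ form a side of a square; the other side has roots $\rho',\rho$.
\item[(b)] Three consecutive edges with roots $\rho,\rho+\rho',\rho'$ form a side of a hexagon over $\{\rho,\rho'\}$; the other side has roots $\rho',\rho+\rho',\rho$.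
\end{enumerate}
\end{lemma}

\begin{proof}
The roots of $x\to xs\to xst$ have inner product $\langle x\alpha_s,xs\alpha_t\rangle=-\langle\alpha_s,\alpha_t\rangle$. In (a) this gives $m(s,t)=2$, and $x\alpha_t=xs\alpha_t=\rho'$ is positive, so $x$ is minimal in $xW_{\{s,t\}}$. In (b) let the edges be $x\to xs\to xst\to xstr$. Since $\langle\rho,\rho+\rho'\rangle=1$, we get $m(s,t)=3$. Then $\rho+\rho'=xs\alpha_t=x\alpha_s+x\alpha_t$, so $x\alpha_t=\rho'$ is positive and $x$ is minimal in $xW_{\{s,t\}}$. Finally $xst\alpha_r=x\alpha_t$ gives $\alpha_r=ts\alpha_t=\alpha_s$, so $r=s$. The roots of the other sides were computed in Lemmas~\ref{lem:square} and~\ref{lem:hexagon}.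
\end{proof}

\begin{remark}
Refining the weak order makes paths into $\mathcal L$-chains, and distributivity provides the labels. The comparison with the Bruhat order is used only in Lemmas~\ref{lem:rank} and~\ref{lem:hexagon}(a). It cannot be omitted: any total order extending the weak order is a distributive lattice, and Lemma~\ref{lem:rank} fails for it when $|S|\ge2$.
\end{remark}

\section{Cosets of type $A_3$}\label{sec:A3}

Each hexagon has a leading root, but so far different hexagons are unrelated. They interact through the labels: a flip asserts that certain labels are comparable or incomparable, and a later flip involving the same labels must agree. The first place where this happens is a coset of type $A_3$.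

Let $K=\{\sigma_1,\sigma_2,\sigma_3\}\subseteq S$ with $m(\sigma_1,\sigma_2)=m(\sigma_2,\sigma_3)=3$ and $m(\sigma_1,\sigma_3)=2$, and let $v$ be minimal in $vW_K$. Identify $v\Phi_K^+$ isometrically with $\{e_i-e_j:1\le i<j\le4\}$ by $v\alpha_{\sigma_i}=e_i-e_{i+1}$, and write $ij$ for $e_i-e_j$. A hexagon contained in $vW_K$ lies over a pair $\{ij,jk\}$ with $i<j<k$; we call $ijk$ its \emph{triple}. It has \emph{type} L if $ij$ is leading and type R if $jk$ is leading.

\begin{proposition}\label{prop:A3}
The type of a hexagon in $vW_K$ depends only on its triple $ijk$. Denoting it $f_{ijk}$, the word $f_{123}f_{124}f_{134}f_{234}$ is one of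
\[
LLLL,\qquad LLLR,\qquad LRRR,\qquad RRLL,\qquad RRRR.
\]
\end{proposition}

\begin{proof}
We follow the labels around a closed loop of moves that flips every hexagon of $vW_K$ once.

\emph{The loop.} A path from $v$ to $vw_0(K)$ is recorded by its sequence of roots, in which each of the six roots occurs once. The word $\sigma_1\sigma_2\sigma_3\sigma_1\sigma_2\sigma_1$ gives the sequence $12,13,14,23,24,34$. By Lemma~\ref{lem:moves} the following moves are available; unmarked arrows are commutations and an arrow marked $ijk$ is a flip with that triple. First half:
\begin{align*}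
&12,13,14,23,24,34\ \to\ 12,13,23,14,24,34\ \xrightarrow{123}\ 23,13,12,14,24,34\\
&\xrightarrow{124}\ 23,13,24,14,12,34\ \to\ 23,24,13,14,34,12\ \xrightarrow{134}\ 23,24,34,14,13,12\\
&\xrightarrow{234}\ 34,24,23,14,13,12.
\end{align*}
Second half:
\begin{align*}
&34,24,23,14,13,12\ \to\ 34,24,14,23,13,12\ \xrightarrow{123}\ 34,24,14,12,13,23\\
&\xrightarrow{124}\ 34,12,14,24,13,23\ \to\ 12,34,14,13,24,23\ \xrightarrow{134}\ 12,13,14,34,24,23\\
&\xrightarrow{234}\ 12,13,14,23,24,34.
\end{align*}
For the bottom $x$ of a flipped hexagon, $\operatorname{Inv}(x)\setminus\operatorname{Inv}(v)$ is the set of roots preceding the flipped factor. For the triples $123,124,134,234$ these sets are $\emptyset$, $\{23,13\}$, $\{23,24\}$, $\emptyset$ in the first half and $\{34,24,14\}$, $\{34\}$, $\{12\}$, $\{12,13,14\}$ in the second. So the eight flips use eight different hexagons, two for each triple. The coset $vW_K$ has $24$ elements, hence $4$ cosets of $W_{\{\sigma_1,\sigma_2\}}$ and $4$ of $W_{\{\sigma_2,\sigma_3\}}$, so these are all its hexagons. Let $f$ and $f'$ be the words of types met in the first and in the second half. We must show that $f=f'$ and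 that $f$ is one of the five words.

\emph{One half.} Number the roots $12,13,14,23,24,34$ as $1,\dots,6$, and give each label the number of the root that carries it at the start of the half. The state is the word of labels carried by roots $1,\dots,6$; initially it is $123456$. Commutations do not change the state (Lemma~\ref{lem:square}). Both halves begin by commuting the roots $14$ and $23$, which gives $3\parallel4$, and then flip $123,124,134,234$ in this order. By the flip rule, a flip exchanges the comparable labels in two places of the word, and the label in a third place is incomparable to both: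
\[
\begin{array}{c|cccc}
&123&124&134&234\\\hline
L&1,2\ ;\ 4&1,3\ ;\ 5&2,3\ ;\ 6&4,5\ ;\ 6\\
R&2,4\ ;\ 1&3,5\ ;\ 1&3,6\ ;\ 2&5,6\ ;\ 4
\end{array}
\]
(each entry lists the two exchanged places, then the third place). Table~\ref{tab:tree} applies these rules in all cases.

\begin{table}[ht]
\centering
\begin{tabular}{lll|ll}
after $123$&after $124$&after $134$&$234$ of type L&$234$ of type R\\\hline
L: $213456$&L: $312456$&L: $321456$&$321546$&$321465$\\
&&R: needs $1\parallel2$&&\\
&R: $215436$&L: $251436$&needs $4\sim3$&$251463$\\
&&R: $216435$&needs $4\sim3$&$216453$\\\hline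
R: $143256$&L: $341256$&L: needs $4\sim1$&&\\
&&R: $346251$&$346521$&needs $5\sim1$\\
&R: $145236$&L: $154236$&$154326$&$154263$\\
&&R: $146235$&needs $5\parallel3$&$146253$
\end{tabular}
\caption{The labels carried by the roots $12,13,14,23,24,34$ after each flip. An entry ``needs'' is an impossible case.}
\label{tab:tree}
\end{table}

Each entry ``needs'' contradicts an earlier step: $1\sim2$ by the flip $123$ of type L; $3\parallel4$ by the first commutation; $1\parallel4$ by the flip $123$ of type R; $5\parallel1$ by the flip $124$ of type L from the state $143256$; and $3\sim5$ by the flip $124$ of type R from the state $143256$. Eight words survive. Reading the final state as the one-line notation of a permutation $\pi_f$ of $\{1,\dots,6\}$, we obtain in cycle notation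
\[
\begin{array}{llll}
LLLL:(1\,3)(4\,5)&LLLR:(1\,3)(5\,6)&LRRR:(1\,2)(3\,6)&RRLL:(2\,5)(3\,4)\\
RRRR:(2\,4)(3\,6)&LRLR:(1\,2\,5\,6\,3)&RRLR:(2\,5\,6\,3\,4)&RLRL:(1\,3\,6)(2\,4\,5).
\end{array}
\]

\emph{Closing the loop.} After one half with word $f$, root $i$ carries the label that root $\pi_f(i)$ carried before it. After both halves, root $i$ carries the label that root $\pi_f(\pi_{f'}(i))$ carried at the start. But we are back at the initial path, whose six labels are distinct, so $\pi_{f'}=\pi_f^{-1}$. The inverse of $\pi_{LRLR}$ is a $5$-cycle fixing $4$; the only such entry in the list is $\pi_{LRLR}$ itself, which is not an involution. The same argument excludes $RRLR$, the only $5$-cycle fixing $1$, and $RLRL$, the only product of two $3$-cycles. So $\pi_f$ is one of the five remaining permutations. These are distinct involutions, hence $\pi_{f'}=\pi_f$ and $f'=f$.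
\end{proof}

\begin{example}\label{ex:A3}
The five words have a simple meaning, which is the theorem in miniature. Order the three roots $12,23,34$, and in each decomposition $ik=ij+jk$ declare leading the half that involves the first of these roots occurring in $ik$. If $12$ comes first, then $f_{123}=f_{124}=f_{134}=L$ and $f_{234}$ depends on the order of $23,34$: this gives $LLLL$ and $LLLR$. If $34$ comes first we get $LRRR$ and $RRRR$. If $23$ comes first, the leading halves are $23,24,13,23$, which is $RRLL$. For a general coset the roots $12,23,34$ are not simple roots of $\Phi$, and Section~\ref{sec:node} assembles these local orderings into one ordering of $S$.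
\end{example}

\section{The leading function}\label{sec:leading}

Proposition~\ref{prop:A3} compares hexagons inside one coset of rank three. To compare two arbitrary hexagons over the same pair $\{\alpha,\beta\}$ we connect them by a chain of such hexagons in which neighbors share a coset of rank three. Lemma~\ref{lem:faces} makes this geometric: the hexagons over $\{\alpha,\beta\}$ correspond to the regions cut out in $\{\alpha,\beta\}^\perp$ by the other reflecting hyperplanes, and a coset of rank three appears when one crosses a wall.

\begin{proposition}\label{prop:welldef}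
Let $\alpha,\beta,\alpha+\beta\in\Phi^+$. There is a hexagon over $\{\alpha,\beta\}$, and all such hexagons have the same leading root.
\end{proposition}

\begin{proof}
Let $\Psi=\Phi\cap\operatorname{span}(\alpha,\beta)$. It contains $\pm\alpha,\pm\beta,\pm(\alpha+\beta)$, six vectors at successive angles of $60^\circ$; a further root would make an angle of at most $30^\circ$ with one of them, contradicting \eqref{eq:pairing}. So $\Psi\cap\Phi^+=\{\alpha,\beta,\alpha+\beta\}$. Let $X=\{\alpha,\beta\}^\perp$. For $\gamma\in\Phi\setminus\Psi$ the subspace $H_\gamma=X\cap\gamma^\perp$ is a hyperplane of $X$. Call $x\in X$ \emph{generic} if it lies on no $H_\gamma$, that is, if the roots orthogonal to $x$ form exactly $\Psi$.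

\emph{Hexagons and generic points.} For generic $x$, Lemma~\ref{lem:faces}(a),(d) give $C(x)=uW_J$ with $u$ minimal, $u\Phi_J=\Psi$ and $\{u\alpha_s:s\in J\}=\{\alpha,\beta\}$. As $\langle\alpha,\beta\rangle=-1$, this is a hexagon over $\{\alpha,\beta\}$, which proves existence. Conversely, a hexagon $uW_J$ over $\{\alpha,\beta\}$ is $C(x)$ with $J(x)=J$ by Lemma~\ref{lem:faces}(c); the roots orthogonal to $x$ form $u\Phi_J=\Psi$, so $x\in X$ is generic.

\emph{A segment in general position.} Let $x,x'$ be generic. If $M$ is the intersection of two distinct hyperplanes $H_\gamma$ and the segment $[x,x']$ meets $M$, then $x'\in\operatorname{span}(x,M)$, a proper subspace of $X$. Moving $x'$ slightly in $X$ does not change $C(x')$ by Lemma~\ref{lem:faces}(b), so we may assume that each non-generic point $z$ of $[x,x']$ lies on exactly one of the hyperplanes. There are finitely many such $z$, and $C$ is constant on each of the intervals into which they cut the segment. It suffices to compare the hexagons of the two intervals adjacent to one point $z$, lying on the hyperplane $H$.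

\emph{Crossing a wall.} A root is orthogonal to $z$ if and only if it lies in $\Psi$ or $H_\gamma=H$, so these roots span the $3$-dimensional space $H^\perp$. Hence $C(z)=vW_K$ with $|K|=3$ and $v$ minimal. Let $uW_J$ be the hexagon of an adjacent interval. Then $u^{-1}y$ is dominant for all $y$ in the interval, so $u^{-1}z$ is dominant by continuity and $u\in vW_K$. The roots orthogonal to $z$ form $u\Phi_K$ and include $\Psi=u\Phi_J$, so $J\subseteq K$. Thus both hexagons lie in $vW_K$. Since $K$ has three nodes, two of them adjacent, it has type $A_3$ or $A_2\times A_1$.

In type $A_3$ the two hexagons have the same triple, and Proposition~\ref{prop:A3} applies. In type $A_2\times A_1$ let $K=\{s,t,r\}$ with $r$ commuting with $s$ and $t$. The only hexagons in $vW_K$ are $vW_{\{s,t\}}$ and $vrW_{\{s,t\}}$, with bottoms $v$ and $vr$, and $vr\alpha_s=v\alpha_s$, $vr\alpha_t=v\alpha_t$. Let $\lambda$ be the label of $v\to vr$. We claim that $I(vgr)=I(vg)\sqcup\{\lambda\}$ for all $g\in W_{\{s,t\}}$. This holds for $g=e$. If $g=g's'>g'$ with $s'\in\{s,t\}$, the edge $vg'\to vg'r$ has label $\lambda$ by induction, and Lemma~\ref{lem:square} for the square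 $vg'W_{\{s',r\}}$ gives the claim for $g$. As $vgr=vrg$, it follows that $I(vts)=I(vs)\cup I(vt)$ if and only if $I(vrts)=I(vrs)\cup I(vrt)$. So the leading roots agree.
\end{proof}

Thus $\mathcal L$ determines a \emph{leading function}: in every decomposition of a positive root exactly one half is \emph{leading}. Let $F(\gamma)$ be the set of leading halves of $\gamma$; it contains exactly one half from each decomposition of $\gamma$.

\begin{proposition}\label{prop:determines}
Two middle orders on $W$ with the same leading function are equal.
\end{proposition}

\begin{proof}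
Let $\mathcal L,\mathcal L'$ have posets $P,P'$ and ideals $I(w),I'(w)$. Fix a path from $e$ to $w_0$ and let $\varphi:P\to P'$ be the bijection sending the $\mathcal L$-label of each of its edges to the $\mathcal L'$-label. Under a commutation the two labels involved change places on the path. Under a flip, by Lemma~\ref{lem:hexagon}(c), the three labels $(x,y,z)$ become $(z,x,y)$ if the first of the three roots is leading and $(y,z,x)$ if the last one is. These rules are the same for $\mathcal L$ and $\mathcal L'$, so by (MT) the bijection $\varphi$ matches labels on every path from $e$ to $w_0$. Each $w$ lies on such a path, and $I(w)$ is the set of its first $\ell(w)$ labels. Hence $I'(w)=\varphi(I(w))$ for all $w$, and the orders coincide.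
\end{proof}

From now on the group can be forgotten until Section~\ref{sec:sorting}: we translate Proposition~\ref{prop:A3} into constraints on $F$.

\begin{lemma}\label{lem:constraints}
Let $\alpha,\beta,\alpha'\in\Phi^+$ with $\langle\alpha,\beta\rangle=\langle\beta,\alpha'\rangle=-1$ and $\langle\alpha,\alpha'\rangle=0$, and let $\eta=\alpha+\beta+\alpha'$.
\begin{enumerate}
\item[(a)] The roots $\alpha$ and $\alpha'$ are not both in $F(\eta)$.
\item[(b)] If $\alpha,\ \alpha+\beta\in F(\eta)$, then $\alpha\in F(\alpha+\beta)$.
\item[(c)] If $\alpha+\beta,\ \beta+\alpha'\in F(\eta)$, then $\beta\in F(\alpha+\beta)$ and $\beta\in F(\beta+\alpha')$.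
\end{enumerate}
\end{lemma}

\begin{proof}
The Gram matrix of $\alpha,\beta,\alpha'$ has determinant $4$, so they span a $3$-dimensional space $U$, and $\Phi\cap U=v\Phi_K$ with $|K|=3$ and $v$ minimal by Lemma~\ref{lem:faces}(e). By \eqref{eq:pairing}, $U$ contains the six positive roots $\alpha,\beta,\alpha',\alpha+\beta,\beta+\alpha',\eta$. The types $A_1^3$, $A_2\times A_1$, $A_3$ have $3$, $4$, $6$ positive roots, so $K$ has type $A_3$ and these six roots form $v\Phi_K^+$. The last three are sums, so by Lemma~\ref{lem:faces}(d) the images of the simple roots are $\alpha,\beta,\alpha'$, and we may number $K$ so that $\alpha=12$, $\beta=23$, $\alpha'=34$. The triples $123$, $124$, $134$, $234$ correspond to the decompositions $\{\alpha,\beta\}$, $\{\alpha,\beta+\alpha'\}$, $\{\alpha+\beta,\alpha'\}$, $\{\beta,\alpha'\}$, type L meaning that the half written first is leading. In the five words of Proposition~\ref{prop:A3}, $f_{124}f_{134}$ is never $LR$, which is (a); $f_{124}f_{134}=LL$ forces $f_{123}=L$, which is (b); and $f_{124}f_{134}=RL$ forces $f_{123}=R$, $f_{234}=L$, which is (c).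
\end{proof}

\section{The leading node}\label{sec:node}

We want to recover an ordering of $S$ from $F$. In Example~\ref{ex:A3} all leading halves of a root contain one distinguished simple root, and passing to leading halves repeatedly ends there. So write $\gamma\to\delta$ if $\delta\in F(\gamma)$. Heights drop along arrows, and the roots with no outgoing arrow are the simple roots. A root may have many leading halves, and the first task is to show that the end point does not depend on the choices.

\begin{lemma}\label{lem:confluence}
Let $p\neq q$ in $F(\gamma)$. Then one of the following holds.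
\begin{enumerate}
\item[(a)] $\langle p,q\rangle=1$, and $p\to q$ or $q\to p$.
\item[(b)] $\langle p,q\rangle=0$, $\beta=p+q-\gamma$ is a positive root, and $p\to\beta$, $q\to\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Recall that $\langle p,\gamma\rangle=\langle q,\gamma\rangle=1$. If $\langle p,q\rangle=-1$, then $p+q$ is a root with $\langle p+q,\gamma\rangle=2$, so $p+q=\gamma$ and both halves of one decomposition are leading, which is impossible.

Let $\langle p,q\rangle=1$. Then $p-q$ is a root; by symmetry assume $\beta=p-q\in\Phi^+$. Put $\alpha=q$ and $\alpha'=\gamma-p$. Then $\langle\alpha,\beta\rangle=1-2=-1$, $\langle\alpha,\alpha'\rangle=1-1=0$, $\langle\beta,\alpha'\rangle=1-2-1+1=-1$, and $\alpha+\beta+\alpha'=\gamma$. As $\alpha=q$ and $\alpha+\beta=p$ lie in $F(\gamma)$, Lemma~\ref{lem:constraints}(b) gives $p\to q$.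

Let $\langle p,q\rangle=0$. Then $\langle p,\gamma-q\rangle=1$, so $\beta=p-(\gamma-q)$ is a root. If $\beta$ were negative, then $\langle p,-\beta\rangle=1-2-0=-1=\langle q,-\beta\rangle$, and $(p,-\beta,q)$ would be a triple as in Lemma~\ref{lem:constraints} with sum $\gamma$ and $p,q\in F(\gamma)$, contradicting part (a) of that lemma. So $\beta\in\Phi^+$. Put $\alpha=\gamma-q$ and $\alpha'=\gamma-p$. Then $\alpha+\beta=p$, $\beta+\alpha'=q$, $\alpha+\beta+\alpha'=\gamma$, $\langle\alpha,\alpha'\rangle=2-1-1+0=0$, and $\langle\alpha,\beta\rangle=\langle\beta,\alpha'\rangle=-1$ by \eqref{eq:pairing}. Lemma~\ref{lem:constraints}(c) gives $p\to\beta$ and $q\to\beta$.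
\end{proof}

It follows that all maximal chains of arrows from $\gamma\in\Phi^+$ end at the same simple root $\alpha_{\nu(\gamma)}$. This is an instance of Newman's lemma, and the induction on height is short: if the claim holds below $\gamma$ and $p\ne q$ lie in $F(\gamma)$, then $\nu(p)=\nu(q)$ in case (a) and $\nu(p)=\nu(\beta)=\nu(q)$ in case (b). We call $\nu(\gamma)\in S$ the \emph{leading node} of $\gamma$. By construction $\nu(\delta)=\nu(\gamma)$ when $\gamma\to\delta$, and $\nu(\gamma)\in\operatorname{supp}\gamma$ because supports shrink along arrows.

The function $\nu$ can only tell the halves of $\gamma$ apart if exactly one of them contains $\nu(\gamma)$. So we need $[\gamma:\nu(\gamma)]=1$. The tool is the positivity of $\beta$ in Lemma~\ref{lem:confluence}(b).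

\begin{lemma}\label{lem:clique}
Let $s=\nu(\gamma)$ and let $p\neq q$ in $F(\gamma)$ satisfy $[p:s]+[q:s]\le[\gamma:s]$. Then $\langle p,q\rangle=1$.
\end{lemma}

\begin{proof}
Otherwise $\beta=p+q-\gamma$ is a positive root with $\gamma\to p\to\beta$, so $\nu(\beta)=s$ and $[\beta:s]\ge1$. But $[\beta:s]=[p:s]+[q:s]-[\gamma:s]\le0$.
\end{proof}

\begin{example}\label{ex:D4}
Take $D_4$ with roots $\pm e_i\pm e_j$ and simple roots $e_1-e_2$, $e_2-e_3$, $e_3-e_4$, $e_3+e_4$; let $s$ be the central node, $\alpha_s=e_2-e_3$. The root $\theta=e_1+e_2$ has inner product $1$ with $\alpha_s$ and $0$ with the other simple roots, so it is the highest root and $[\gamma:s]=\langle\gamma,\theta\rangle$. Thus $[\theta:s]=2$, and every half of $\theta$ has coefficient $1$ at $s$. The decompositions of $\theta$ are $\{e_1+e_j,\ e_2-e_j\}$ and $\{e_1-e_j,\ e_2+e_j\}$ for $j=3,4$. Suppose $\nu(\theta)=s$. By Lemma~\ref{lem:clique} the four leading halves have pairwise inner product $1$. Since $e_i+e_j\perp e_i-e_j$, for each $j$ one of the two leading halves involves $e_1$ and the other $e_2$. So $F(\theta)$ contains roots of the form $e_1\pm e_3$ and $e_2\pm e_4$, which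 are orthogonal. Hence $\nu(\theta)$ is an end node.
\end{example}

In general we cannot list the decompositions. Instead we look at the lowest and the highest leading half.

\begin{proposition}\label{prop:key}
$[\gamma:\nu(\gamma)]=1$ for all $\gamma\in\Phi^+$.
\end{proposition}

\begin{proof}
Let $\gamma$ be a counterexample of minimal height, $s=\nu(\gamma)$, $c=[\gamma:s]\ge2$ and $F=F(\gamma)$. Then $\gamma$ is not simple, so $F\neq\emptyset$. Every $p\in F$ has $\nu(p)=s$, so $[p:s]=1$ by minimality. Lemma~\ref{lem:clique} gives
\begin{equation}\label{eq:clique}
\langle p,q\rangle=1\qquad\text{for all }p\ne q\text{ in }F.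
\end{equation}
Let $q\in F$ have minimal height and $p\in F$ maximal height; possibly $p=q$. We show that $q=\alpha_s=\gamma-p$. The common device is this: if a half $\delta$ of $\gamma$ has a decomposition $\delta=\xi+\zeta$, then $\langle\xi,\gamma\rangle$ and $\langle\zeta,\gamma\rangle$ lie in $\{-1,0,1\}$ (both roots are positive and lower than $\gamma$) and have sum $\langle\delta,\gamma\rangle=1$. Naming them so that $\langle\xi,\gamma\rangle=1$, the vector $\gamma-\xi=(\gamma-\delta)+\zeta$ is a root and is positive. So $\{\xi,\gamma-\xi\}$ is a new decomposition of $\gamma$, one half of which lies in $F$. Also $\langle\xi,\delta\rangle=1$.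

\emph{The lowest leading half is $\alpha_s$.} Suppose $q=\xi+\zeta$ as above. Since $\operatorname{ht}\xi<\operatorname{ht}q$, we have $\xi\notin F$, so $\gamma-\xi\in F$. But $\langle q,\gamma-\xi\rangle=1-1=0$, so $\gamma-\xi\neq q$ and \eqref{eq:clique} fails. Hence $q$ is simple, and $\nu(q)=s$ gives $q=\alpha_s$.

\emph{The complement of the highest leading half is $\alpha_s$.} Suppose $\gamma-p=\xi+\zeta$ as above. The half $\gamma-\xi=p+\zeta$ is higher than $p$, so it is not in $F$, and $\xi\in F$. But $\langle\xi,p\rangle=\langle\xi,\gamma\rangle-\langle\xi,\gamma-p\rangle=1-1=0$, so $\xi\ne p$ and \eqref{eq:clique} fails. Hence $\gamma-p$ is simple, and $[\gamma-p:s]=c-1\ge1$ gives $\gamma-p=\alpha_s$.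

Now $\{q,p\}=\{\alpha_s,\gamma-\alpha_s\}$ is a decomposition of $\gamma$, with $p\neq q$ because $2\alpha_s$ is not a root, and both halves are leading. This is a contradiction.
\end{proof}

\begin{corollary}\label{cor:nu}
In every decomposition of $\gamma\in\Phi^+$ exactly one half contains $\nu(\gamma)$, and it is the leading half. In particular $\nu$ determines the leading function.
\end{corollary}

\begin{proof}
The coefficients of the two halves at $\nu(\gamma)$ are nonnegative with sum $1$, and the leading half $\delta$ contains $\nu(\delta)=\nu(\gamma)$.
\end{proof}

The first node of the ordering should be the leading node of every root that contains it. The highest root lies above all others, so its leading node is the candidate.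

\begin{lemma}\label{lem:descend}
Let $J\subseteq S$, let $\theta$ be the highest root of a connected component $J'$ of $J$, and let $s=\nu(\theta)$. Then $s$ is minuscule in $J'$, and $\nu(\gamma)=s$ for every $\gamma\in\Phi_J^+$ that contains $s$.
\end{lemma}

\begin{proof}
We have $s\in\operatorname{supp}\theta=J'$ and $[\theta:s]=1$ by Proposition~\ref{prop:key}, so $s$ is minuscule in $J'$ by Lemma~\ref{lem:highest}(b). A root $\gamma\in\Phi_J^+$ containing $s$ lies in $\Phi_{J'}^+$; take a chain $\gamma=\gamma_0,\dots,\gamma_h=\theta$ as in Lemma~\ref{lem:highest}(a). Each $\gamma_i$ contains $s$. If $\nu(\gamma_{i+1})=s$, then by Corollary~\ref{cor:nu} the half $\gamma_i$ of the decomposition $\{\gamma_i,\gamma_{i+1}-\gamma_i\}$ is leading, so $\nu(\gamma_i)=s$. Descend from $\theta$.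
\end{proof}

For an ordering $o=(s_1,\dots,s_n)$ of $S$ and $\gamma\in\Phi^+$ put
\[
\kappa_o(\gamma)=\min\{k:s_k\in\operatorname{supp}\gamma\},\qquad\nu_o(\gamma)=s_{\kappa_o(\gamma)}.
\]
Thus $\nu_o(\gamma)$ is the first node of $o$ contained in $\gamma$, and $\kappa_o(\gamma)\ge k$ if and only if $\gamma\in\Phi_{J_k}$.

\begin{proposition}\label{prop:ordering}
For every middle order $\mathcal L$ there is an admissible ordering $o$ with $\nu=\nu_o$. In every decomposition of $\gamma\in\Phi^+$, the $\mathcal L$-leading half is the unique half containing $\nu_o(\gamma)$.
\end{proposition}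

\begin{proof}
Put $J_1=S$. Given $J_k\neq\emptyset$, choose a connected component of $J_k$ with highest root $\theta_k$, and put $s_k=\nu(\theta_k)$ and $J_{k+1}=J_k\setminus\{s_k\}$. By Lemma~\ref{lem:descend} the ordering $o=(s_1,\dots,s_n)$ is admissible. If $\kappa_o(\gamma)=k$, then $\gamma\in\Phi_{J_k}^+$ contains $s_k$, so $\nu(\gamma)=s_k$ by the same lemma. The last statement is Corollary~\ref{cor:nu}.
\end{proof}

\section{The leading function of a minuscule middle order}\label{sec:sorting}

It remains to show that the minuscule middle order of $o$ has the leading function just described. We need to know how positions in $\omega$ relate to inversions. An exact matching is not required: it is enough to count positions block by block. We first describe sorting words by a greedy algorithm.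

\begin{lemma}\label{lem:greedy}
Let $(t_1,\dots,t_N)$ be a reduced word for the longest element of a finite Coxeter group, and let $w$ be an element. Put $v_0=w$, and let $v_j=t_jv_{j-1}$ if $\ell(t_jv_{j-1})<\ell(v_{j-1})$ and $v_j=v_{j-1}$ otherwise. Then $v_N=e$ and $\operatorname{pos}(w)=\{j:v_j\neq v_{j-1}\}$.
\end{lemma}

\begin{proof}
Let $A=\{j:v_j\ne v_{j-1}\}$ and $z_j=t_{j+1}\cdots t_N$. We show $v_j\le_Bz_j$ by induction, starting from $v_0\le_Bw_0=z_0$. If $v_{j-1}\le_Bz_{j-1}$, then $v_j\le_Bv_{j-1}\le_Bz_{j-1}$, $\ell(t_jv_j)>\ell(v_j)$ in both cases of the definition, and $t_jz_{j-1}=z_j$ is shorter than $z_{j-1}$; so $v_j\le_Bz_j$ by (B3). Hence $v_N=e$. Each step in $A$ lowers the length by one, so $A$ is the position set of a reduced subword for $w$. Let $B\neq A$ be another one, and $j$ the first position lying in exactly one of $A,B$. The letters of $B$ in positions $\ge j$ form a reduced word for $v_{j-1}$. If $j\in B$, this word begins with $t_j$, so $j\in A$, a contradiction. So $j\in A\setminus B$, and $A$ is lexicographically smaller than $B$.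
\end{proof}

Let $o=(s_1,\dots,s_n)$ be admissible, $\kappa=\kappa_o$, and $\omega=\omega_n\cdots\omega_1$ attached to $o$. Let $b_k(w)$ be the number of elements of $\operatorname{pos}(w)$ in the block $\omega_k$.

\begin{lemma}\label{lem:block}
$b_k(w)=|\{\gamma\in\operatorname{Inv}(w):\kappa(\gamma)=k\}|$ for all $w\in W$ and $1\le k\le n$.
\end{lemma}

\begin{proof}
Let $J=J_k$ and write $w=xy$ with $x\in W_J$ and $y$ minimal in $W_Jw$. We show that both $b_n(w)+\dots+b_k(w)$ and $|\operatorname{Inv}(w)\cap\Phi_J|$ equal $\ell(x)$. The lemma follows by subtracting this identity for $k+1$ from the one for $k$.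

The segment $\omega_n\cdots\omega_k$ is a reduced word for $w_0(J)$. Since $\ell(x'y)=\ell(x')+\ell(y)$ for $x'\in W_J$, the greedy process of Lemma~\ref{lem:greedy} for $w$, restricted to this segment, is $v_j=x_jy$, where $(x_j)$ is the greedy process for $x$ in $W_J$. The latter ends at $e$, so it uses exactly $\ell(x)$ positions.

A reduced word for $x$ followed by one for $y$ is a path from $e$ to $w$, and reading its roots gives $\operatorname{Inv}(w)=\operatorname{Inv}(x)\sqcup x\operatorname{Inv}(y)$, with $\operatorname{Inv}(x)\subseteq\Phi_J$. Minimality of $y$ means $y^{-1}\alpha_t\in\Phi^+$ for $t\in J$, so $y^{-1}\Phi_J^+\subseteq\Phi^+$ and $\operatorname{Inv}(y)\cap\Phi_J=\emptyset$. As $x\Phi_J=\Phi_J$, also $x\operatorname{Inv}(y)\cap\Phi_J=\emptyset$. Hence $|\operatorname{Inv}(w)\cap\Phi_J|=|\operatorname{Inv}(x)|=\ell(x)$.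
\end{proof}

By Proposition~\ref{prop:given}, $\mathbf{Sort}_\omega$ is a middle order, so everything proved so far applies to it.

\begin{proposition}\label{prop:sortleading}
In every decomposition of $\gamma\in\Phi^+$ exactly one half contains $\nu_o(\gamma)$, and it is the leading half for $\mathbf{Sort}_\omega$.
\end{proposition}

\begin{proof}
Let $\gamma=\delta+\delta'$ and $k=\kappa(\gamma)$. The root $\gamma\in\Phi_{J_k}^+$ contains $s_k$, so it lies in the component of $J_k$ containing $s_k$, where $s_k$ is minuscule. By Lemma~\ref{lem:highest}(b), $[\gamma:s_k]=1$, and exactly one half, say $\delta$, contains $s_k$. Then $\kappa(\delta)=k$ and $l=\kappa(\delta')>k$. By Proposition~\ref{prop:welldef} there is a hexagon $uW_{\{s,t\}}$ with bottom $u$, $u\alpha_s=\delta$ and $u\alpha_t=\delta'$. We have $\operatorname{Inv}(ut)=\operatorname{Inv}(u)\sqcup\{\delta'\}$ and $\operatorname{Inv}(ust)=\operatorname{Inv}(u)\sqcup\{\delta,\gamma\}$, so Lemma~\ref{lem:block} gives $b_l(ut)=b_l(u)+1$ and $b_l(ust)=b_l(u)$. Hence $\operatorname{pos}(ut)\not\subseteq\operatorname{pos}(ust)$, and $ust$ is not the join of $us$ and $ut$ in $\mathbf{Sort}_\omega$.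 By Lemma~\ref{lem:hexagon}(b) the join is $uts$, so $\delta=u\alpha_s$ is leading.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal L$ be a middle order on $W$, let $o$ be an admissible ordering as in Proposition~\ref{prop:ordering}, and let $\omega$ be attached to $o$. By Propositions~\ref{prop:ordering} and~\ref{prop:sortleading} the middle orders $\mathcal L$ and $\mathbf{Sort}_\omega$ have the same leading function, so $\mathcal L=\mathbf{Sort}_\omega$ by Proposition~\ref{prop:determines}. Corollary~\ref{cor:Dn} is the case of type $D_n$.
\end{proof}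

Propositions~\ref{prop:determines} and~\ref{prop:sortleading} also show that $\mathbf{Sort}_\omega$ depends only on $o$, not on the choice of the blocks $\omega_k$.

\section{Counting middle orders}\label{sec:count}

Proposition~\ref{prop:key} already rules out one type, without any reference to sorting orders.

\begin{proposition}
If $W$ has a component of type $E_8$, then $W$ has no middle order.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:key} the highest root of that component would have a coefficient equal to $1$, but its coefficients are $2,3,4,6,5,4,3,2$.
\end{proof}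

Let $M(W)$ be the number of middle orders on $W$, so $M=1$ for the trivial group, and let $C_k$ be the Catalan numbers, $C_0=1$ and $C_k=\sum_{j=1}^kC_{j-1}C_{k-j}$.

\begin{proposition}\label{prop:count}
The function $M$ is multiplicative over the connected components of the Dynkin diagram, and for connected $S\neq\emptyset$
\[
M(W)=\sum_{s\ \mathrm{minuscule}}M(W_{S\setminus\{s\}}).
\]
Consequently $M(A_n)=C_n$, $M(D_n)=2\sum_{k=0}^{n-1}C_k-3$ for $n\ge4$, $M(E_6)=M(E_7)=86$ and $M(E_8)=0$.
\end{proposition}

\begin{proof}
The map $\mathcal L\mapsto\nu$ is injective by Corollary~\ref{cor:nu} and Proposition~\ref{prop:determines}, and takes values among the functions $\nu_o$, $o$ admissible, by Proposition~\ref{prop:ordering}. Every such function occurs: in the minuscule middle order of $o$, each arrow $\gamma\to\delta$ satisfies $\nu_o(\delta)=\nu_o(\gamma)$ by Proposition~\ref{prop:sortleading}, and $\nu_o(\alpha_s)=s$, so $\nu=\nu_o$. Thus $M(W)$ is the number of distinct functions $\nu_o$.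

An ordering of $S$ is admissible if and only if its restrictions to the components of $S$ are, any family of orderings of the components arises by concatenation, and the values of $\nu_o$ on the roots of a component depend only on the restriction of $o$ to it. This gives multiplicativity. Let $S$ be connected with highest root $\theta$. The admissible orderings are the sequences $(s,o')$ with $s$ minuscule in $S$ and $o'$ admissible for $S\setminus\{s\}$. The function $\nu_o$ equals $s$ on roots containing $s$ and $\nu_{o'}$ on $\Phi_{S\setminus\{s\}}^+$, and $s=\nu_o(\theta)$ because $\operatorname{supp}\theta=S$. So $\nu_o$ and the pair $(s,\nu_{o'})$ determine each other, which gives the recursion.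

In type $A_n$, removing the $k$-th node leaves $A_{k-1}\times A_{n-k}$, so $M(A_n)$ satisfies the Catalan recursion. In type $D_n$, one end node leaves $D_{n-1}$, with $D_3=A_3$, and the other two leave $A_{n-1}$, so $M(D_n)=M(D_{n-1})+2C_{n-1}$. Since $M(A_3)=5=2(C_0+C_1+C_2)-3$, the formula follows by induction; for instance $M(D_4)=15$ and $M(D_5)=43$. The diagram $E_6$ has two minuscule nodes, each leaving $D_5$; $E_7$ has one, leaving $E_6$; and $E_8$ has none.
\end{proof}

\section{A middle order on $B_2$ that is not minuscule}\label{sec:B2}

The simply laced hypothesis was used from the start: it makes every coset of rank two a square or a hexagon, and it gives \eqref{eq:pairing}. It cannot be dropped. Let $W$ be of type $B_2$ with $S=\{s,t\}$ and $w_0=stst=tsts$. The weak order is an octagon made of the chains $e<s<st<sts<w_0$ and $e<t<ts<tst<w_0$, and $u<_Bw$ if and only if $\ell(u)<\ell(w)$.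

Let $P=\{a,b,c,d\}$ with relations $a<c$, $a<d$, $b<d$. It has eight ideals, which we assign to the elements of $W$ as follows:
\[
\begin{array}{c|cccccccc}
w&e&s&t&st&ts&sts&tst&w_0\\\hline
I(w)&\emptyset&a&b&ac&ab&abc&abd&abcd
\end{array}
\]
Ordering $W$ by inclusion of ideals gives a distributive lattice. It refines the weak order because $a\subset ac\subset abc$ and $b\subset ab\subset abd$, and it is refined by the Bruhat order because $|I(w)|=\ell(w)$. So it is a middle order. Its unique element of rank $2$ above both atoms, namely $ab$, lies below both coatoms $abc$ and $abd$.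

A minuscule middle order comes, after naming the generators suitably, from the ordering $(s,t)$. Then $\omega_2=t$ and $\omega_1=sts$, the only reduced word for $tw_0$, so $\omega=tsts$ and the position sets are
\[
\begin{array}{c|cccccccc}
w&e&t&s&ts&st&tst&sts&w_0\\\hline
\operatorname{pos}(w)&\emptyset&1&2&12&23&123&234&1234
\end{array}
\]
Here the unique element of rank $2$ above both atoms, namely $12$, lies below $123$ but not below $234$. The two lattices are not isomorphic, whichever way the generators are named, so the middle order defined by $P$ is not minuscule.

\begin{thebibliography}{9}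

\bibitem{BB}
Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.

\bibitem{Schwob}
Ludovic Schwob, \emph{Middle orders: all distributive lattices between weak and Bruhat}, arXiv:2606.12129 (2026).

\end{thebibliography}
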